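# The surjective hull of the operators through $c_0$ on $\big(\bigoplus_n \ell_1^n\big)_{c_0}$

Throughout, the scalar field $\mathbb K$ is $\mathbb R$ or $\mathbb C$, and $\mathcal B(E,F)$ is the space of bounded linear operators from $E$ to $F$, with $\mathcal B(E)=\mathcal B(E,E)$. The closed unit ball of $E$ is $B_E$. A contraction is an operator of norm at most $1$.

## 1. The space $X$, operators through $c_0$, and surjective hulls

**Definition (the space).** $X=\big(\bigoplus_{n=1}^\infty \ell_1^n\big)_{c_0}$ is the space of sequences $x=(x_i)_{i\ge1}$ with $x_i\in\ell_1^i$ and $\|x_i\|_1\to0$, normed by $\|x\|=\max_i\|x_i\|_1$.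

*Example.* The sequence with $x_i=i^{-2}(1,\dots,1)$ has $\|x_i\|_1=1/i$, so it lies in $X$. The sequence with $x_i=i^{-1}(1,\dots,1)$ is bounded but has $\|x_i\|_1=1$ for all $i$, so it does not. The map $J:c_0\to X$ that puts $c_i$ in the first coordinate of the $i$-th summand is an isometric embedding. If $P:X\to c_0$ reads off the first coordinates, then $\|P\|=1$ and $PJ=\mathrm{id}$.

**Definition (operators through $c_0$).** $\mathcal G_{c_0}(E,F)$ is the set of operators $HG$ with $G\in\mathcal B(E,c_0)$ and $H\in\mathcal B(c_0,F)$. We write $\mathcal G_{c_0}(X)$ for $\mathcal G_{c_0}(X,X)$, and $\overline{\mathcal G}_{c_0}$ for the norm closure.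

This set is stable under composition on either side with bounded operators. It is stable under sums: $H_1G_1+H_2G_2$ factors through $c_0\oplus c_0$, which is isomorphic to $c_0$ by interlacing coordinates. An operator that factors through $\ell_\infty^k$ lies in $\mathcal G_{c_0}$ too, because $\ell_\infty^k$ sits in $c_0$ as the first $k$ coordinates and is $1$-complemented there.

*Example.* Every finite-rank operator is in $\mathcal G_{c_0}$. The operator $JP\in\mathcal B(X)$ above is in $\mathcal G_{c_0}(X)$. It is not compact, since it fixes a copy of $c_0$.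

**Definition (surjective hull).** Let $Q_E:\ell_1(B_E)\to E$ be the canonical quotient map $(a_x)_{x\in B_E}\mapsto\sum_x a_xx$. For an operator ideal $\mathcal J$,
$$\mathcal J^{\mathrm{sur}}(E,F)=\{T\in\mathcal B(E,F):\ TQ_E\in\mathcal J(\ell_1(B_E),F)\}.$$
We write $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}$ for the surjective hull of $\overline{\mathcal G}_{c_0}$ (closure first, then hull).

*Examples.* For the compact operators, $\mathcal K^{\mathrm{sur}}=\mathcal K$. Indeed $T(B_E)=\{TQ_Ee_x:x\in B_E\}$, where $e_x$ is the unit vector at $x$; so if $TQ_E$ is compact, then $T(B_E)$ is relatively compact. By contrast, let $\mathcal J$ be the operators that factor through some $\ell_1(\Gamma)$. Then $TQ_E$ always factors through $\ell_1(B_E)$, so $\mathcal J^{\mathrm{sur}}$ contains every operator. Yet $\mathrm{id}_{c_0}\notin\mathcal J$: otherwise $c_0$ would be isomorphic to a subspace of some $\ell_1(\Gamma)$. By Schur's theorem, weakly null sequences in $\ell_1(\Gamma)$ are norm null, whereas the unit vectors of $c_0$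 are weakly null with norm $1$. So a hull can be much larger than the ideal.

How should one think about the hull of $\overline{\mathcal G}_{c_0}$? A bounded operator $S$ on $\ell_1(\Gamma)$ is the same thing as a bounded family $(Se_\gamma)_{\gamma\in\Gamma}$, and $\|S\|=\sup_\gamma\|Se_\gamma\|$. This removes linearity from one side of the factorization.

**Proposition 1.** $T\in\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(E,F)$ if and only if for every $\varepsilon>0$ there are $D\in\mathcal B(c_0,F)$ and a bounded function $\varphi:B_E\to c_0$, not assumed linear or even continuous, with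
$$\|Tx-D\varphi(x)\|\le\varepsilon\qquad(x\in B_E).$$

*Proof.* Bounded functions $\varphi:B_E\to c_0$ correspond to operators $S:\ell_1(B_E)\to c_0$ through $Se_x=\varphi(x)$. Also $TQ_Ee_x=Tx$. Hence $\|TQ_E-DS\|=\sup_{x\in B_E}\|Tx-D\varphi(x)\|$, and the condition says exactly that $TQ_E$ is a norm limit of operators $DS$ through $c_0$. $\square$

Two consequences. First, $\overline{\mathcal G}_{c_0}(X)\subseteq\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$: take $\varphi$ to be the restriction of a linear $G$. Second, $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$ is a closed ideal of $\mathcal B(X)$. Closedness and stability under scalar multiples are clear from the condition. Sums are handled by $c_0\oplus c_0\cong c_0$. For $PT$ replace $D$ by $PD$. For $TR$ with $\|R\|\le1$ replace $\varphi$ by $\varphi\circ R$.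

## 2. Comparing $\overline{\mathcal G}_{c_0}(X)$ with $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$

It is known that $\mathcal B(X)$ has the closed ideals
$$\{0\}\subsetneq\mathcal K(X)\subsetneq\overline{\mathcal G}_{c_0}(X)\subseteq\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)\subsetneq\mathcal B(X),$$
that any other closed ideal lies between $\overline{\mathcal G}_{c_0}(X)$ and $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$, and that $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$ is the unique maximal ideal. The source of the problem is Niels Jakob Laustsen, Edward Odell, Thomas Schlumprecht, András Zsák, "Dichotomy theorems for random matrices and closed ideals of operators on $\big(\bigoplus_{n=1}^\infty\ell_1^n\big)_{\mathrm c_0}$", arXiv:1009.2923 (2010). The problem is to decide whether the middle inclusion is proper. In the language of Proposition 1: if the points $Tx$, $x\in B_X$, can be approximated through $c_0$ by a non-linear choice of $\varphi(x)$, can they also be approximated by a linear choice?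

The answer is no, and by a wide margin. Let $\mathfrak c=2^{\aleph_0}$.

**Theorem A.** There is $T\in\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$ with $\operatorname{dist}(T,\mathcal G_{c_0}(X))\ge e^{-1/2}$. Hence $\overline{\mathcal G}_{c_0}(X)\subsetneq\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$.

**Theorem B.** There is an injection $\mathcal A\mapsto I_{\mathcal A}$ from the power set of a set of cardinality $\mathfrak c$ into the set of closed ideals of $\mathcal B(X)$ such that $\mathcal A\subseteq\mathcal A'\iff I_{\mathcal A}\subseteq I_{\mathcal A'}$ and $\overline{\mathcal G}_{c_0}(X)\subseteq I_{\mathcal A}\subseteq\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$ for all $\mathcal A$. Consequently $\mathcal B(X)$ has exactly $2^{\mathfrak c}$ closed ideals.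

In particular there are exactly $2^{\mathfrak c}$ closed ideals between $\overline{\mathcal G}_{c_0}(X)$ and $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$.

## 3. Truncation in $L_2$, and why a single $\ell_1$ block is not enough

Let $\Omega$ be a finite set with $N$ points and uniform probability $\mu$. Then $L_1(\Omega)\cong\ell_1^N$ isometrically by $f\mapsto(f(\omega)/N)_\omega$, and $L_\infty(\Omega)=\ell_\infty^N$. The source of non-linear approximations is truncation: for $F\in L_2(\Omega)$ and $u>0$,
$$\big\|F-F\mathbf 1_{\{|F|\le u\}}\big\|_1=\int_{|F|>u}|F|\,d\mu\le\frac{\|F\|_2^2}{u}, \tag{1}$$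
because $|F|\le|F|^2/u$ where $|F|>u$. So let $T:E\to L_1(\Omega)$ be an operator with $\|Tx\|_2\le\sqrt2\,\|x\|$. Then the function $\varphi(x)=Tx\,\mathbf 1_{\{|Tx|\le\lambda\}}$ on $B_E$ takes values in $\lambda B_{L_\infty(\Omega)}$ and satisfies $\|Tx-\varphi(x)\|_1\le2/\lambda$. The constants depend neither on $E$ nor on $\Omega$. Operators that pass through $L_2(\Omega)$ therefore meet the condition of Proposition 1 uniformly. We look for such an operator, on a space $E$ built from pieces of $X$, for which no linear choice works.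

**One block.** The first thing to try is $E=\ell_1^N$, with unit vectors $\delta_\beta$. Here the non-linear choice can always be replaced by a linear one: put $S\delta_\beta=\varphi(\delta_\beta)$. Then $\|S:\ell_1^N\to L_\infty(\Omega)\|\le\lambda$ and $\|T-S\|\le2/\lambda$ as operators into $L_1(\Omega)$. More generally let $E=\ell_\infty^n(\ell_1^N)$, with unit vectors $\delta_{a\beta}$. Since $\sum_{a,\beta}|x_{a\beta}|\le n\|x\|$, the same definition on unit vectors gives $\|S\|\le n\lambda$ and $\|T-S\|\le2n/\lambda$. So a bounded number of blocks cannot separate linear from non-linear choices: we need $n\to\infty$.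

**Many blocks, one basis.** Next try $n$ blocks, all sent to the same orthonormal basis $(w_\beta)$ of $L_2(\Omega)$ consisting of $\pm1$-valued functions: $\delta_{a\beta}\mapsto n^{-1/2}w_\beta$. This breaks the $L_2$ bound. The vector $x=\sum_a\delta_{a\beta_0}$ has norm $1$, and its image $\sqrt n\,w_{\beta_0}$ has norm $\sqrt n$ in $L_2$, and even in $L_1$.

What is needed is one orthonormal basis $(w_{a\beta})_\beta$ of $L_2(\Omega)$ for each of $n$ blocks $a$, such that vectors from different bases are nearly orthogonal. Exact orthogonality is impossible, as there are $nN$ vectors in dimension $N$. Inner products of size at most $1/n$ will do.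

## 4. Quadratic characters and the operators $T_{n,q}$

Let $q=2^m$, $1\le n\le q$, $N=q^2$. Let $\Omega=\mathbb F_q^2$ with uniform probability $\mu$, and let $A\subseteq\mathbb F_q$ with $|A|=n$.

**Characters.** The trace $\mathrm{Tr}(z)=z+z^2+z^4+\dots+z^{2^{m-1}}$ is additive, and it takes values in $\mathbb F_2$ because $\mathrm{Tr}(z)^2=\mathrm{Tr}(z)$. It is not identically zero, because it is a polynomial of degree $q/2<q$. Hence $\chi(z)=(-1)^{\mathrm{Tr}(z)}$ is a non-trivial additive character with values $\pm1$, and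
$$\sum_{y\in\mathbb F_q}\chi(zy)=q\,\mathbf 1_{z=0}. \tag{2}$$
For $z\ne0$, choose $y_0$ with $\chi(zy_0)=-1$. Replacing $y$ by $y+y_0$ shows that the sum equals its own negative.

For $a\in\mathbb F_q$ and $\beta=(b,c)\in\mathbb F_q^2$ put
$$w_{a\beta}(x,y)=\chi(axy+bx+cy)\in\{\pm1\}.$$

**Within a block.** For fixed $a$, $(w_{a\beta})_\beta$ is an orthonormal basis of $L_2(\Omega)$:
$$\int w_{a\beta}w_{a\beta'}\,d\mu=q^{-2}\sum_{x,y}\chi\big((b-b')x+(c-c')y\big)=\mathbf 1_{\beta=\beta'} \tag{3}$$
by (2) applied in each variable, and there are $N=\dim L_2(\Omega)$ of these functions.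

**Between blocks.** For $a\ne a'$ and all $\beta,\beta'$,
$$\Big|\int w_{a\beta}w_{a'\beta'}\,d\mu\Big|=q^{-1}. \tag{4}$$
Indeed, sum $\chi\big((a-a')xy+(b-b')x+(c-c')y\big)$ over $y$ first. By (2) the result is $q\,\chi((b-b')x)$ if $(a-a')x+(c-c')=0$, and $0$ otherwise. Exactly one $x$ solves this equation, so the double sum is $\pm q$; divide by $q^2$.

*Example: $q=2$.* List the points of $\Omega$ as $(0,0),(0,1),(1,0),(1,1)$. The block $a=0$ consists of
$$(1,1,1,1),\quad(1,1,-1,-1),\quad(1,-1,1,-1),\quad(1,-1,-1,1).$$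
The block $a=1$ consists of their products with $(-1)^{xy}=(1,1,1,-1)$, namely
$$(1,1,1,-1),\quad(1,1,-1,1),\quad(1,-1,1,1),\quad(1,-1,-1,-1).$$
The first vectors of the two lists have inner product $(1+1+1-1)/4=1/2=q^{-1}$.

**The operator.** Let $E=\ell_\infty^A(\ell_1^N)$ with unit vectors $\delta_{a\beta}$ ($a\in A$, $\beta\in\mathbb F_q^2$), so $\|x\|_E=\max_a\sum_\beta|x_{a\beta}|$. Put $f_{a\beta}=n^{-1/2}w_{a\beta}$ and define
$$T_{n,q}:E\to L_1(\Omega)\cong\ell_1^N,\qquad T_{n,q}\delta_{a\beta}=f_{a\beta}.$$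

**The $L_2$ bound.** We claim
$$\|T_{n,q}x\|_{L_2(\Omega)}\le\sqrt2\,\|x\|_E. \tag{5}$$
The ball of $\ell_1^N$ is the convex hull of the vectors $\varepsilon\delta_\beta$ with $|\varepsilon|=1$, and a product of convex hulls is the convex hull of the product. So $B_E$ is the convex hull of the vectors $x=\sum_{a\in A}\varepsilon_a\delta_{a,\beta(a)}$ with $|\varepsilon_a|=1$, and it suffices to check these. By (3) and (4), expanding the square gives $n$ diagonal terms equal to $1$ and $n(n-1)$ others of modulus $q^{-1}$: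
$$\|T_{n,q}x\|_2^2\le\frac1n\Big(n+\frac{n(n-1)}q\Big)\le2,$$
since $n\le q$.

**The obvious linear factorization costs $\sqrt n$.** The map $\delta_{a\beta}\mapsto f_{a\beta}$ from $E$ to $L_\infty(\Omega)$ has norm exactly $\sqrt n$. The bound $\le n\cdot n^{-1/2}$ is clear, and it is attained at a point $\omega$ by $x=\sum_aw_{a,\beta(a)}(\omega)\,\delta_{a,\beta(a)}$. Followed by the contraction $L_\infty(\Omega)\to L_1(\Omega)$, it gives $T_{n,q}$. We show next that, up to a constant, no factorization through $c_0$ does better, and that this persists under perturbation.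

## 5. A trace functional that detects $T_{n,q}$

For $R\in\mathcal B(E,L_1(\Omega))$ define the linear functional
$$\tau(R)=\frac1N\sum_{a\in A}\sum_\beta\int f_{a\beta}\,R\delta_{a\beta}\,d\mu .$$

**Lemma 2.**
(a) $\tau(T_{n,q})=1$.
(b) $|\tau(R)|\le e^{1/2}\|R\|$ for all $R\in\mathcal B(E,L_1(\Omega))$.
(c) If $G\in\mathcal B(E,c_0)$ and $H\in\mathcal B(c_0,L_1(\Omega))$, then $|\tau(HG)|\le\sqrt{3/n}\,\|H\|\|G\|$. The same holds with $c_0$ replaced by $\ell_\infty^k$.

Together these give $\|T_{n,q}-HG\|\ge e^{-1/2}\big(1-\sqrt{3/n}\,\|H\|\|G\|\big)$. In particular an exact factorization $T_{n,q}=HG$ has $\|H\|\|G\|\ge\sqrt{n/3}$, to be compared with the cost $\sqrt n$ found above.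

**Proof of (a).** Since $f_{a\beta}^2=1/n$, we get $\tau(T_{n,q})=\frac1N\cdot nN\cdot\frac1n=1$.

**A first try at (b).** We want to write $\tau(R)$ as an average of numbers $\int h\,Rx\,d\mu$ with $x\in B_E$ and $h$ bounded. Let $(\varepsilon_a)_{a\in A}$ be independent uniform signs, let $(\beta(a))_{a\in A}$ be independent and uniform on $\mathbb F_q^2$, independent of the signs, and put $x=\sum_a\varepsilon_a\delta_{a,\beta(a)}$, so $\|x\|_E=1$. The natural partner is $h_0=\sum_a\varepsilon_af_{a,\beta(a)}$. Indeed $\mathbb E_\varepsilon[\varepsilon_ah_0]=f_{a,\beta(a)}$, so $\mathbb E\int h_0\,Rx\,d\mu=\tau(R)$. But $Rx$ is controlled only in $L_1(\Omega)$, so $h_0$ must be controlled in $L_\infty(\Omega)$, and $\|h_0\|_\infty=\sqrt n$ whenever the signs are aligned at some point. The uniform bound obtained is $|\tau(R)|\le\sqrt n\,\|R\|$, which loses everything as $n\to\infty$.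

**Proof of (b).** The purpose of this step is to replace $h_0$ by a function that has the same correlations with the signs $\varepsilon_a$ but is bounded. A Riesz product does this. Keep $x$ as above and set
$$h=\operatorname{Im}\prod_{a\in A}\big(1+i\varepsilon_af_{a,\beta(a)}\big).$$
The functions $f_{a\beta}$ are real with $f_{a\beta}^2=1/n$, so each factor has modulus $(1+\frac1n)^{1/2}$ at each point, and $|h|\le(1+\frac1n)^{n/2}\le e^{1/2}$. Expanding,
$$\prod_{a\in A}\big(1+i\varepsilon_af_{a,\beta(a)}\big)=\sum_{B\subseteq A}i^{|B|}\prod_{c\in B}\varepsilon_cf_{c,\beta(c)} .$$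
The average over the signs of $\varepsilon_a\prod_{c\in B}\varepsilon_c$ is $1$ if $B=\{a\}$ and $0$ otherwise. Taking imaginary parts, $\mathbb E_\varepsilon[\varepsilon_ah]=\operatorname{Im}(i f_{a,\beta(a)})=f_{a,\beta(a)}$. Hence
$$\mathbb E\int h\,Rx\,d\mu=\sum_a\mathbb E_\beta\int\mathbb E_\varepsilon[\varepsilon_ah]\,R\delta_{a,\beta(a)}\,d\mu=\sum_a\frac1N\sum_\beta\int f_{a\beta}\,R\delta_{a\beta}\,d\mu=\tau(R).$$
The left side is at most $e^{1/2}\|R\|$ in modulus, as $\|h\|_\infty\le e^{1/2}$ and $\|Rx\|_1\le\|R\|$.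

**Proof of (c), step 1: a map back from $L_1(\Omega)$ to $E$.** The purpose is to express $\tau$ by duality and to see that the map involved is small in an averaged sense. Define $V:L_1(\Omega)\to E$ by $Vg=\big(N^{-1}\int f_{a\beta}g\,d\mu\big)_{a\beta}$. By Cauchy–Schwarz over the $N$ values of $\beta$, and then (3) with Parseval,
$$\|Vg\|_E=\max_a\frac1{N\sqrt n}\sum_\beta\Big|\int w_{a\beta}g\,d\mu\Big|\le\frac{\sqrt N}{N\sqrt n}\|g\|_{L_2(\Omega)}=\frac1{\sqrt n}\Big(\sum_\omega|g(\omega)/N|^2\Big)^{1/2},$$
where the last equality uses $\|g\|_{L_2(\Omega)}=\big(N^{-1}\sum_\omega|g(\omega)|^2\big)^{1/2}$.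

**Step 2: Khintchine's inequality.** The purpose is to turn the square sum into an average of quantities that are linear inside the modulus. Let $\theta=(\theta_\omega)$ be independent uniform signs, $c_\omega$ scalars, and $S=\sum_\omega\theta_\omega c_\omega$. In $\mathbb E|S|^4=\mathbb E[S\,S\,\overline S\,\overline S]$ only the terms whose four indices match in pairs survive. The three pairings contribute $(\sum|c|^2)^2$ twice and $|\sum c^2|^2$ once; the terms with all indices equal are then counted three times instead of once. So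
$$\mathbb E|S|^4=2\Big(\sum|c_\omega|^2\Big)^2+\Big|\sum c_\omega^2\Big|^2-2\sum|c_\omega|^4\le3\,(\mathbb E|S|^2)^2 .$$
Hölder's inequality gives $\mathbb E|S|^2\le(\mathbb E|S|)^{2/3}(\mathbb E|S|^4)^{1/3}\le 3^{1/3}(\mathbb E|S|)^{2/3}(\mathbb E|S|^2)^{2/3}$. Hence $\big(\sum|c_\omega|^2\big)^{1/2}=(\mathbb E|S|^2)^{1/2}\le\sqrt3\,\mathbb E|S|$. With $c_\omega=g(\omega)/N$ we have $S=\int\theta g\,d\mu$, so step 1 yields
$$\|Vg\|_E\le\sqrt{3/n}\;\mathbb E_\theta\Big|\int\theta g\,d\mu\Big| . \tag{6}$$

**Step 3: summation.** Let $(e_l)$ be the unit vector basis of $c_0$, $g_l=He_l$ and $\Phi_l=e_l^*\circ G\in E^*$, so $\|\Phi_l\|\le\|G\|$. Since $Gx=\sum_l\Phi_l(x)e_l$ in the norm of $c_0$, we have $HGx=\sum_l\Phi_l(x)g_l$ in norm. As $\tau$ involves only finitely many vectors $\delta_{a\beta}$,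
$$\tau(HG)=\sum_l\frac1N\sum_{a,\beta}\Phi_l(\delta_{a\beta})\int f_{a\beta}g_l\,d\mu=\sum_l\Phi_l(Vg_l).$$
By (6), $|\tau(HG)|\le\|G\|\sqrt{3/n}\;\mathbb E_\theta\sum_l\big|\int\theta g_l\,d\mu\big|$. Each $\theta$ is an element of the unit ball of $L_\infty(\Omega)=L_1(\Omega)^*$, and $c_0^*=\ell_1$, so
$$\sum_l\Big|\int\theta\,He_l\,d\mu\Big|=\|H^*\theta\|_{\ell_1}\le\|H\| .$$
This proves (c) for $c_0$. Given a factorization through $\ell_\infty^k$, embed $\ell_\infty^k$ isometrically in $c_0$ as the first $k$ coordinates and precede $H$ by the coordinate projection; the norms do not change. $\square$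

## 6. Assembling the blocks inside $X$

Let $(n_s)$, $(q_s)$ be sequences with $q_s$ powers of $2$, $n_s\le q_s$ and $n_s\to\infty$. For Theorem A one may take $n_s=q_s=2^s$. Write $N_s=q_s^2$, and let $A_s,\Omega_s,E_s,T_s=T_{n_s,q_s},\tau_s$ be the corresponding objects.

**Placing the blocks.** The purpose is to realize all $E_s$ as coordinate subspaces of $X$ on the domain side, and all $L_1(\Omega_s)$ inside different summands on the range side. Choose pairwise disjoint sets $I_s=\{i(s,a):a\in A_s\}\subset\mathbb N$ with $|I_s|=n_s$ and $\min I_s\ge N_s$, and distinct integers $m_s\ge N_s$. Identify $\mathbb F_{q_s}^2$ with $\{1,\dots,N_s\}$. Define the following contractions.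

- $U_s:X\to E_s$ sends $x$ to the first $N_s$ coordinates of $x_{i(s,a)}$, $a\in A_s$, and $W_s:E_s\to X$ is the corresponding isometric embedding. Then $U_sW_s=\mathrm{id}$ and $U_tW_s=0$ for $t\ne s$. For each $x\in X$, $\|U_sx\|\le\max_{i\in I_s}\|x_i\|\to0$ as $s\to\infty$, since $\min I_s\ge N_s\to\infty$.
- $\iota_s:L_1(\Omega_s)\cong\ell_1^{N_s}\to X$ is the isometric embedding into the first $N_s$ coordinates of the $m_s$-th summand, and $\rho_s:X\to L_1(\Omega_s)$ is the coordinate projection. Then $\rho_s\iota_s=\mathrm{id}$ and $\rho_s\iota_t=0$ for $t\ne s$.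

For $M\subseteq\mathbb N$ put
$$T_Mx=\sum_{s\in M}\iota_sT_sU_sx\qquad(x\in X).$$
The terms lie in different summands of $X$, and by (5), $\|T_sU_sx\|_1\le\|T_sU_sx\|_2\le\sqrt2\,\|U_sx\|\to0$. So the series converges in $X$ and $\|T_M\|\le\sqrt2$. Moreover
$$\rho_sT_MW_s=T_s\qquad(s\in M). \tag{7}$$

The condition $n_s\to\infty$ matters. If instead $n_s\le n$ for all $s$, and the sets $I_s$ and integers $m_s$ are chosen as before, then Section 4 gives $\|T_sU_sx\|_\infty\le\sqrt n\,\|U_sx\|\to0$, since the disjointness of the $I_s$ forces $\min I_s\to\infty$. So $T_M$ factors through $\big(\bigoplus_{s\in M}L_\infty(\Omega_s)\big)_{c_0}$, which is $c_0$ or finite-dimensional.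

**Lemma 3.** $T_M\in\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$ for every $M\subseteq\mathbb N$.

*Proof.* We verify Proposition 1 by truncating in each $\Omega_s$, at a level proportional to $\|U_sx\|$ so that the result still tends to $0$ along $s$. Since $T_\emptyset=0$, let $M\neq\emptyset$. Let $\lambda>0$. For $x\in B_X$ and $s\in M$ put
$$F_s(x)=T_sU_sx,\qquad F_s^\lambda(x)=F_s(x)\,\mathbf 1_{\{|F_s(x)|\le\lambda\|U_sx\|\}} .$$
Then $\|F_s^\lambda(x)\|_\infty\le\lambda\|U_sx\|$, which is at most $\lambda$ and tends to $0$ as $s\to\infty$. So $\varphi(x)=(F_s^\lambda(x))_{s\in M}$ is a bounded function from $B_X$ to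
$$Z=\Big(\bigoplus_{s\in M}L_\infty(\Omega_s)\Big)_{c_0},$$
which is isometric to $c_0$, or to some $\ell_\infty^k$ if $M$ is finite (a $1$-complemented subspace of $c_0$). If $U_sx\ne0$, then (1) with $u=\lambda\|U_sx\|$ and (5) give
$$\|F_s(x)-F_s^\lambda(x)\|_1\le\frac{\|F_s(x)\|_2^2}{\lambda\|U_sx\|}\le\frac{2\|U_sx\|}\lambda\le\frac2\lambda,$$
and if $U_sx=0$ the left side is $0$. The map $D:Z\to X$, $D(f_s)=\sum_s\iota_sf_s$, is a contraction, since the terms lie in different summands and $\|f_s\|_1\le\|f_s\|_\infty$. Therefore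
$$\|T_Mx-D\varphi(x)\|=\sup_{s\in M}\|F_s(x)-F_s^\lambda(x)\|_1\le\frac2\lambda\qquad(x\in B_X).$$
Let $\lambda\to\infty$. $\square$

## 7. Proof of Theorem A: the distance from $T_{\mathbb N}$ to $\mathcal G_{c_0}(X)$

Let $T=T_{\mathbb N}$. By Lemma 3, $T\in\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$. Now let $S=HG$ with $G\in\mathcal B(X,c_0)$ and $H\in\mathcal B(c_0,X)$. We compress to the $s$-th block. On it, $\rho_sTW_s=T_s$ by (7), and $\rho_sSW_s=(\rho_sH)(GW_s)$ factors through $c_0$ with $\|\rho_sH\|\le\|H\|$ and $\|GW_s\|\le\|G\|$. By Lemma 2 (b), then (a) and (c),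
$$e^{1/2}\|T-S\|\ge e^{1/2}\|T_s-\rho_sSW_s\|\ge|\tau_s(T_s)-\tau_s(\rho_sSW_s)|\ge1-\sqrt{3/n_s}\,\|H\|\|G\| .$$
The operators $H,G$ are fixed while $s$ is free. Letting $s\to\infty$ gives $\|T-S\|\ge e^{-1/2}$. As $S\in\mathcal G_{c_0}(X)$ was arbitrary, $\operatorname{dist}(T,\mathcal G_{c_0}(X))\ge e^{-1/2}$ and $T\notin\overline{\mathcal G}_{c_0}(X)$. $\blacksquare$

## 8. Rapidly growing parameters and interactions between blocks

For Theorem B we want many sets $M$ for which the operators $T_M$ generate different ideals. The argument of Section 7 shows what is needed. If $s\notin M$, then $\tau_s(\rho_sPT_MRW_s)$ should be small for all $P,R\in\mathcal B(X)$; that is, blocks $t\ne s$ should not help to reproduce $T_s$. The operator in question is a sum over $t\in M$ of terms $\rho_sP\iota_t\,T_tB$ with $B=U_tRW_s:E_s\to E_t$, and our tool is Lemma 2 (c): factor $T_tB$ through some $\ell_\infty^k$ at a cost well below $\sqrt{n_s}$.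

For $t<s$ any crude factorization of $T_t$ will do, provided $n_s$ is huge compared with the parameters of the earlier blocks. For $t>s$ the crude approach fails. The obvious factorization of $T_t$ through $L_\infty(\Omega_t)$ costs $\sqrt{n_t}$, and Lemma 2 (c) then bounds the term only by $\sqrt{3n_t/n_s}\,\|P\|\|B\|$, which is not small when $n_t\ge n_s$. What is left to use is that $E_s$ has small dimension compared with $q_t$. On a low-dimensional domain the cross terms between the bases of block $t$ become negligible, and the diagonal terms are averages of squares of functionals, which factor through $\ell_\infty(K)$ at bounded cost.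

Choose inductively $n_s$ and then $q_s\ge n_s$, a power of $2$, with
$$n_s\ge s^2\Big(1+\sum_{t<s}N_t\Big)^2,\qquad q_s\ge n_s(n_tN_t)^2\ \text{ for all }t<s. \tag{8}$$
In particular $n_s\to\infty$, so Sections 6 and 7 apply.

**Lemma 4.** Let $s<t$ and $B\in\mathcal B(E_s,E_t)$. Then there are a finite set $K$, an operator $b:E_s\to\ell_\infty(K)$ with $\|b\|\le\sqrt2\,\|B\|$ and a contraction $\alpha:\ell_\infty(K)\to L_1(\Omega_t)$ with $T_tB=\alpha b$.

*Proof.* If $B=0$ take $b=0$. Otherwise, by scaling $b$, we may assume $\|B\|=1$.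

**Step 1: separate diagonal and cross terms.** Write $Bx=(B_ax)_{a\in A_t}$ with contractions $B_a:E_s\to\ell_1^{N_t}$, and let $j_a:\ell_1^{N_t}\to L_2(\Omega_t)$, $j_ay=\sum_\beta y_\beta w_{a\beta}$, with $w_{a\beta}$ the functions of block $t$. By (3), $\|j_ay\|_2=\|y\|_{\ell_2}$. By (4), $|\langle j_ay,j_{a'}y'\rangle|\le q_t^{-1}\|y\|_1\|y'\|_1$ for $a\ne a'$. Since $T_tBx=n_t^{-1/2}\sum_aj_aB_ax$, and there are $n_t(n_t-1)$ ordered pairs $a\neq a'$,
$$\|T_tBx\|_2^2\le\frac1{n_t}\sum_{a\in A_t}\|B_ax\|_{\ell_2}^2+\frac{n_t}{q_t}\|x\|_{E_s}^2 . \tag{9}$$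

**Step 2: both terms are dominated by averages of squared functionals.** For independent uniform signs $\theta\in\{\pm1\}^{N_t}$ we have $\|B_ax\|_{\ell_2}^2=\mathbb E_\theta|\langle\theta,B_ax\rangle|^2=\mathbb E_\theta|\langle B_a^*\theta,x\rangle|^2$, and $\|B_a^*\theta\|\le1$ because $\theta$ lies in the unit ball of $\ell_\infty^{N_t}=(\ell_1^{N_t})^*$. So the first term of (9) is an average, over the pairs $(a,\theta)$, of $|\varphi(x)|^2$ with $\varphi\in B_{E_s^*}$. For the second, let $d=n_sN_s=\dim E_s$. Then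
$$\|x\|_{E_s}^2\le\Big(\sum_{c,\gamma}|x_{c\gamma}|\Big)^2\le d\sum_{c,\gamma}|x_{c\gamma}|^2=d^2\cdot\frac1d\sum_{c,\gamma}|x_{c\gamma}|^2 .$$
The coordinate functionals on $E_s$ have norm $1$, and $n_td^2/q_t\le1$ by (8). So the second term of (9) is at most an average, over the pairs $(c,\gamma)$, of $|\varphi(x)|^2$ with $\varphi\in B_{E_s^*}$.

**Step 3: factor.** Let $K$ be the disjoint union of the two finite index sets $\{(a,\theta)\}$ and $\{(c,\gamma)\}$, let $\nu$ be the probability measure on $K$ that gives mass $\frac12$ to each of them, uniformly spread, and let $b_0x=(\varphi_k(x))_{k\in K}$. Then $b_0:E_s\to\ell_\infty(K)$ is a contraction, and step 2 says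
$$\|T_tBx\|_2\le\sqrt2\,\|b_0x\|_{L_2(\nu)}\qquad(x\in E_s).$$
So $b_0x\mapsto T_tBx$ is well defined and linear on the subspace $b_0(E_s)$ of $L_2(\nu)$, with norm at most $\sqrt2$ into $L_2(\Omega_t)$. Composing with the orthogonal projection of $L_2(\nu)$ onto this subspace gives $\alpha_0:L_2(\nu)\to L_2(\Omega_t)$ with $\|\alpha_0\|\le\sqrt2$ and $\alpha_0b_0=T_tB$. Put $b=\sqrt2\,b_0$ and let $\alpha$ be the composition
$$\ell_\infty(K)\to L_2(\nu)\xrightarrow{\ \alpha_0/\sqrt2\ }L_2(\Omega_t)\to L_1(\Omega_t),$$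
whose outer maps are the formal identities. They are contractions because $\nu$ and the measure on $\Omega_t$ are probabilities. Then $\|b\|\le\sqrt2$, $\|\alpha\|\le1$ and $\alpha b=T_tB$. $\square$

**Lemma 5.** Let $M\subseteq\mathbb N$, $s\in\mathbb N\setminus M$, $P,R\in\mathcal B(X)$. Then $|\tau_s(\rho_sPT_MRW_s)|\le\frac{\sqrt6}s\|P\|\|R\|$.

*Proof.* Put $B^{(t)}=U_tRW_s:E_s\to E_t$. Then $\|B^{(t)}\|\le\|R\|$. Also $\|B^{(t)}\|\to0$ as $t\to\infty$, because $U_ty\to0$ for each $y\in X$ and pointwise convergence on the finite-dimensional space $E_s$ is norm convergence. Hence $T_MRW_s=\sum_{t\in M}\iota_tT_tB^{(t)}$, with convergence in norm. Since $s\notin M$, only $t<s$ and $t>s$ occur.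

**Terms with $t<s$.** Here a crude factorization suffices. We have $\|f\|_\infty\le N_t\|f\|_1$ and $\|f\|_1\le\|f\|_\infty$ on $\Omega_t$, so the identity of $L_1(\Omega_t)$ factors through $L_\infty(\Omega_t)\cong\ell_\infty^{N_t}$ with constant $N_t$. As $\|T_t\|\le\sqrt2$, the operator $\rho_sP\iota_tT_tB^{(t)}$ factors through $\ell_\infty^{N_t}$ with constant at most $\sqrt2N_t\|P\|\|R\|$. Lemma 2 (c) for the $s$-th block gives
$$|\tau_s(\rho_sP\iota_tT_tB^{(t)})|\le\sqrt{6/n_s}\,N_t\|P\|\|R\| .$$

**Terms with $t>s$, all at once.** Here we glue the factorizations of Lemma 4 so that the infinitely many terms cost no more than one. For $t\in M$, $t>s$, write $T_tB^{(t)}=\alpha_tb_t$ with $b_t:E_s\to\ell_\infty(K_t)$, $K_t$ finite, $\|b_t\|\le\sqrt2\,\|B^{(t)}\|\to0$ and $\|\alpha_t\|\le1$. Then $b=(b_t)_{t\in M,\,t>s}$ maps $E_s$ into $\big(\bigoplus_t\ell_\infty(K_t)\big)_{c_0}$, which is $c_0$, or $\ell_\infty^k$, or $\{0\}$, and $\|b\|\le\sqrt2\,\|R\|$. The map $\alpha:(f_t)\mapsto\sum_t\iota_t\alpha_tf_t$ is a contraction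 into $X$, since the terms lie in different summands. So
$$\sum_{t\in M,\,t>s}\rho_sP\iota_tT_tB^{(t)}=(\rho_sP\alpha)\,b,$$
and by Lemma 2 (c), $\tau_s$ of this operator is at most $\sqrt{6/n_s}\,\|P\|\|R\|$ in modulus.

**Sum.** Altogether, by (8),
$$|\tau_s(\rho_sPT_MRW_s)|\le\sqrt{6/n_s}\,\Big(1+\sum_{t<s}N_t\Big)\|P\|\|R\|\le\frac{\sqrt6}s\|P\|\|R\| .\qquad\square$$

## 9. Proof of Theorem B: almost disjoint sets and $2^{\mathfrak c}$ closed ideals

**The index set.** Let $\mathcal F$ be a family of $\mathfrak c$ infinite subsets of $\mathbb N$ with pairwise finite intersections. Such a family exists: number the finite $0$–$1$ words by $\mathbb N$, and for each infinite $0$–$1$ sequence $z$ take the set of numbers of its initial segments. Two different sequences share only finitely many initial segments.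

**The ideals.** For $\mathcal A\subseteq\mathcal F$ let $I_{\mathcal A}$ be the closed ideal of $\mathcal B(X)$ generated by $\mathcal G_{c_0}(X)\cup\{T_M:M\in\mathcal A\}$. By Lemma 3, and since $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$ is a closed ideal containing $\mathcal G_{c_0}(X)$ (Section 1), $\overline{\mathcal G}_{c_0}(X)\subseteq I_{\mathcal A}\subseteq\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$. Clearly $\mathcal A\subseteq\mathcal A'$ implies $I_{\mathcal A}\subseteq I_{\mathcal A'}$.

**The converse.** It suffices to show that $M'\in\mathcal F\setminus\mathcal A'$ implies $T_{M'}\notin I_{\mathcal A'}$: if $\mathcal A\not\subseteq\mathcal A'$, pick $M'\in\mathcal A\setminus\mathcal A'$, and then $T_{M'}\in I_{\mathcal A}\setminus I_{\mathcal A'}$. The operators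
$$S=HG+\sum_{i=1}^kP_iT_{M_i}R_i,\qquad G\in\mathcal B(X,c_0),\ H\in\mathcal B(c_0,X),\ M_i\in\mathcal A',\ P_i,R_i\in\mathcal B(X),$$
form an ideal that contains the generators and is contained in $I_{\mathcal A'}$, so they are dense in $I_{\mathcal A'}$. Fix such an $S$. Each $M_i$ differs from $M'$, so each $M'\cap M_i$ is finite and $M'\setminus\bigcup_iM_i$ is infinite. Let $s$ be in this set. Then $\rho_sT_{M'}W_s=T_s$ by (7), and $s\notin M_i$ for all $i$. Lemma 2 and Lemma 5 give
$$e^{1/2}\|T_{M'}-S\|\ge|\tau_s(T_s)-\tau_s(\rho_sSW_s)|\ge1-\sqrt{3/n_s}\,\|H\|\|G\|-\frac{\sqrt6}s\sum_{i=1}^k\|P_i\|\|R_i\| .$$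
Letting $s\to\infty$ within $M'\setminus\bigcup_iM_i$ gives $\|T_{M'}-S\|\ge e^{-1/2}$. So $\operatorname{dist}(T_{M'},I_{\mathcal A'})\ge e^{-1/2}$, and in particular $T_{M'}\notin I_{\mathcal A'}$.

**Counting.** Thus $\mathcal A\subseteq\mathcal A'\iff I_{\mathcal A}\subseteq I_{\mathcal A'}$. In particular the map is injective on the power set of $\mathcal F$ and gives $2^{\mathfrak c}$ closed ideals between $\overline{\mathcal G}_{c_0}(X)$ and $\overline{\mathcal G}_{c_0}^{\mathrm{sur}}(X)$. Conversely, $X$ is separable and has $\mathfrak c$ elements, and an operator is determined by its values on a countable dense set. So $|\mathcal B(X)|=\mathfrak c$, and $\mathcal B(X)$ has at most $2^{\mathfrak c}$ subsets, hence at most $2^{\mathfrak c}$ closed ideals. $\blacksquare$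

## 10. All the ideals $I_{\mathcal A}$ live over $\big(\bigoplus_n\ell_2^n\big)_{c_0}$

**Remark.** Let $Y=\big(\bigoplus_n\ell_2^n\big)_{c_0}$. The $2^{\mathfrak c}$ ideals $I_{\mathcal A}$ already lie inside the closure of the ideal of operators on $X$ that factor through $Y$. To check this, note first that these operators do form an ideal. Only sums need an argument, and $Y\oplus Y$ is isomorphic to a complemented subspace of $Y$: put the $n$-th summand of the first copy into $\ell_2^{2n}$ and that of the second copy into $\ell_2^{2n+1}$. Next, $c_0$ is complemented in $Y$ as the first coordinates, so $\mathcal G_{c_0}(X)$ is contained in this ideal. Finally, by (5) each $T_M$ factors as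
$$X\to\Big(\bigoplus_{s\in M}L_2(\Omega_s)\Big)_{c_0}\to X,\qquad x\mapsto(T_sU_sx)_{s\in M},\quad(f_s)\mapsto\sum_{s\in M}\iota_sf_s,$$
since $\|T_sU_sx\|_2\le\sqrt2\,\|U_sx\|\to0$ and $\|f_s\|_1\le\|f_s\|_2$. By (8) the dimensions $N_s$ are distinct, so the middle space is a complemented subspace of $Y$.
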